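# The greatest connected skew shape with a given number of rows

## 1. Five cells in three rows

A ribbon is a connected skew shape in which any two consecutive rows share exactly one column. Up to translation it is determined by its list of row lengths, a composition $\alpha$; write $r_\alpha$ for its skew Schur function. Take $N=5$ cells and $R=3$ rows. There are six ribbons:
$$(2,2,1),\quad(1,2,2),\quad(2,1,2),\quad(1,3,1),\quad(3,1,1),\quad(1,1,3).$$
We compute all six functions. A formula proved in Section 2 says that $r_\alpha$ is the alternating sum of the products $h_\beta=h_{\beta_1}h_{\beta_2}\cdots$ over all $\beta$ obtained from $\alpha$ by adding together blocks of neighboring parts. For example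
$$r_{221}=h_{221}-h_{41}-h_{23}+h_5 .$$
Counting semistandard tableaux by hand gives
$$h_5=s_5,\qquad h_{41}=s_5+s_{41},\qquad h_{32}=s_5+s_{41}+s_{32},$$
$$h_{311}=s_5+2s_{41}+s_{32}+s_{311},\qquad h_{221}=s_5+2s_{41}+2s_{32}+s_{311}+s_{221}.$$
Substituting, one finds
$$r_{221}=r_{122}=s_{32}+s_{311}+s_{221},$$
$$r_{212}=h_{221}-2h_{32}+h_5=s_{311}+s_{221},$$
$$r_{131}=h_{311}-2h_{41}+h_5=s_{32}+s_{311},$$
$$r_{311}=r_{113}=h_{311}-h_{41}-h_{32}+h_5=s_{311}.$$

Write $F\ge_s G$ if $F-G$ is a nonnegative combination of Schur functions. The functions $r_{212}$ and $r_{131}$ are incomparable, but there is a greatest function among the six, namely $r_{221}=r_{122}$.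

Two rows are even easier. By the Pieri rule, for $a+b=N$,
$$r_{ab}=h_ah_b-h_N=\sum_{i=1}^{\min(a,b)}s_{(N-i,\,i)},$$
so the two-row ribbons form a chain, and the most balanced one is the greatest.

"Balanced" is not enough to single out $(2,2,1)$ in the first example, because $(2,1,2)$ has the same row lengths in another order. A geometric description is better. Draw a $3\times3$ grid with its diagonal from the bottom left corner to the top right corner. The diagonal passes through the interiors of three cells and through the top left corners of two more. These five cells form a ribbon whose rows, from the bottom, have lengths $2,2,1$. For which numbers of rows and cells does this recipe give the greatest connected skew shape? The answer will be: for all of them.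

## 2. Skew shapes, ribbons and box diagonal diagrams

We draw Young diagrams with row $1$ on top. In a skew shape $\lambda/\mu$ row $i$ occupies columns $\mu_i+1,\dots,\lambda_i$. It is connected if its cells form a single edgewise-connected region. The class $[\lambda/\mu]$ consists of all skew shapes with skew Schur function $s_{\lambda/\mu}$, and $\mathcal P_N$ is the poset of classes of skew shapes with $N$ cells, where $[\lambda/\mu]\ge_s[\nu/\rho]$ means $s_{\lambda/\mu}\ge_s s_{\nu/\rho}$. We use the following textbook facts.

- The Littlewood–Richardson rule: $s_{\lambda/\mu}=\sum_T s_{\mathrm{content}(T)}$, over the LR fillings $T$ of $\lambda/\mu$. These are the semistandard fillings whose reading word, rows right to left and from top to bottom, has in every prefix at least as many letters $i$ as letters $i+1$, for each $i$.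
- The Jacobi–Trudi formula $s_{\lambda/\mu}=\det(h_{\lambda_i-\mu_j-i+j})$, with $h_0=1$ and $h_m=0$ for $m<0$.
- The involution $\omega$ sends $s_{\lambda/\mu}$ to the skew Schur function of the transposed shape, so it sends Schur functions to Schur functions.
- Rotating a skew shape by $180^\circ$ does not change its skew Schur function. In particular $r_\alpha=r_{\alpha^*}$, where $\alpha^*$ is the reversal of $\alpha$. So it does not matter whether we read row lengths from the top or from the bottom.

**Products of ribbon functions.** For compositions $\alpha,\beta$ let $\alpha\cdot\beta$ be the concatenation, and let $\alpha\odot\beta$ be the near-concatenation, in which the last part of $\alpha$ and the first part of $\beta$ are added. For example $(1,2)\cdot(3,1)=(1,2,3,1)$ and $(1,2)\odot(3,1)=(1,5,1)$. Then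
$$r_\alpha r_\beta=r_{\alpha\cdot\beta}+r_{\alpha\odot\beta}.\qquad(1)$$
To see this, read rows from the top and take semistandard fillings of both ribbons. Let $x$ be the first entry of the bottom row of the $\alpha$-ribbon and $y$ the last entry of the top row of the $\beta$-ribbon. If $x<y$, put $y$ directly below $x$: this is a filling of the ribbon $\alpha\cdot\beta$. If $y\le x$, put $y$ directly to the left of $x$: this is a filling of $\alpha\odot\beta$. Every filling of either ribbon arises exactly once.

Let $\alpha$ have $R$ parts. Multiplying out with (1) gives $h_{\alpha_1}\cdots h_{\alpha_R}=\sum_\beta r_\beta$ over all coarsenings $\beta$ of $\alpha$ (each of the $R-1$ gaps is either kept or closed). Inclusion–exclusion turns this around: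
$$r_\alpha=\sum_{\beta}(-1)^{R-\ell(\beta)}h_\beta,\qquad \beta\text{ running over the coarsenings of }\alpha.\qquad(2)$$

**Ribbons as determinants.** For integers $a_0>a_1>\dots>a_m$ with $m\ge1$ put
$$\rho(a_0,\dots,a_m)=r_{(a_0-a_1,\dots,a_{m-1}-a_m)}=\det\big(h_{a_{i-1}-a_j}\big)_{i,j=1}^m.\qquad(3)$$
The second equality is Jacobi–Trudi: in a ribbon $\lambda_{i+1}=\mu_i+1$, so $\lambda_{i+1}-(i+1)=\mu_i-i$. Calling this number $a_i$, and $a_0=\lambda_1-1$, the entry $h_{\lambda_i-i-(\mu_j-j)}$ is $h_{a_{i-1}-a_j}$, up to a common shift of all $a$'s, and the row lengths are $a_{i-1}-a_i$. We index the rows of this matrix by $a_0,\dots,a_{m-1}$ and the columns by $a_1,\dots,a_m$. For example $\rho(4,2,0)=r_{22}=\det\begin{pmatrix}h_2&h_4\\1&h_2\end{pmatrix}=h_2h_2-h_4$.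

**Definition (box diagonal diagram).** Let $N=R+S-1$. Draw a grid $R$ cells high and $S$ cells wide and the line $L$, $y=\frac RSx$, from the bottom left to the top right corner. Then $P_{R,S}$ consists of the cells whose interior or top left corner point is intercepted by $L$.

We need its row lengths. Number rows from the bottom. The interior of the cell in row $i$ and column $c$ meets $L$ iff $c>(i-1)S/R$ and $c-1<iS/R$. Its top left corner $(c-1,i)$ lies on $L$ iff $c=iS/R+1$, which happens inside the grid only for $i<R$. So row $i$ starts in column $\lfloor(i-1)S/R\rfloor+1$. For $i<R$ it ends in column $\lfloor iS/R\rfloor+1$: the interior condition gives $c\le\lceil iS/R\rceil$, and when $iS/R$ is an integer the corner condition adds one more cell. Row $R$ ends in column $S$. Each row ends in the column where the next higher row starts, so $P_{R,S}$ is a ribbon. Row $i<R$ has $\lfloor iS/R\rfloor-\lfloor(i-1)S/R\rfloor+1$ cells, so the partial sums of the row lengths from the bottom are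
$$A(k)=\lfloor kS/R\rfloor+k=\lfloor k(N+1)/R\rfloor\quad(0\le k<R),\qquad A(R)=N.\qquad(4)$$

**Theorem 1.** Let $E$ be a connected skew shape with $N$ cells and $R$ nonempty rows. Then $s_{P_{R,N-R+1}}\ge_s s_E$. The classes $[P_{R,N-R+1}]$, $R=1,\dots,N$, are pairwise incomparable. Hence the maximal elements among connected skew shapes in $\mathcal P_N$ are exactly these $N$ classes.

The last sentence is a conjecture of McNamara and Pylyavskyy, which we take from Foster Tom and Stephanie van Willigenburg, "Necessary conditions for Schur-maximality", arXiv:1711.10000 (2017). So the conjecture is true.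

For $N=4$ everything can be listed. A connected shape with four cells is a ribbon or the $2\times2$ square. By (2) the functions are $r_4=s_4$, $r_{31}=r_{13}=s_{31}$, $r_{22}=s_{31}+s_{22}$, $r_{121}=s_{22}+s_{211}$, $r_{211}=r_{112}=s_{211}$, $r_{1111}=s_{1111}$, and the square gives $s_{22}$. The maximal ones are $r_4,r_{22},r_{121},r_{1111}$, and (4) gives exactly these for $R=1,2,3,4$.

## 3. Reduction to ribbons with a fixed number of rows

**Step 1: every connected shape lies below a ribbon with the same row lengths.** This removes all shapes that are not ribbons. Let $E$ be connected, with empty rows at the top and bottom deleted, and let its rows $1,\dots,R$ from the top have lengths $\alpha_i=\lambda_i-\mu_i$. The columns of row $i$ are $>\mu_i$ and those of row $i+1$ are $\le\lambda_{i+1}$. If $\lambda_{i+1}\le\mu_i$, no cell of row $i$ would touch a cell of row $i+1$ and $E$ would fall apart. So $\mu_i+1\le\lambda_{i+1}$ for all $i<R$. Since also $\mu_{i+1}\le\mu_i$, column $\mu_i+1$ meets row $i+1$.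

Take an LR filling $T$ of $E$ and move it row by row into the ribbon with row lengths $\alpha$. The rows still increase weakly and the reading word is unchanged. The only column condition in the ribbon is that the first entry of row $i$ is smaller than the last entry of row $i+1$, and indeed
$$T(i,\mu_i+1)<T(i+1,\mu_i+1)\le T(i+1,\lambda_{i+1}).$$
So LR fillings of $E$ inject, with the same content, into LR fillings of the ribbon, and $s_E\le_s r_\alpha$. For the $2\times2$ square, the single LR filling (rows $11$ and $22$) becomes one of the two LR fillings of the ribbon $(2,2)$; the other has rows $11$ and $12$. This is $s_{22}\le_s s_{22}+s_{31}$.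

**Step 2: ribbons with different numbers of rows are not related in the way that would spoil maximality.** Let $\alpha$ be a composition of $N$ with $R$ parts. A Schur function $s_\lambda$ occurs in $h_\beta$ only if there is a semistandard tableau of shape $\lambda$ with entries at most $\ell(\beta)$, so only if $\ell(\lambda)\le\ell(\beta)$. By (2), every $s_\lambda$ in $r_\alpha$ has $\ell(\lambda)\le R$. For $\lambda=\mathrm{sort}(\alpha)$, which has $R$ parts, only the term $h_\alpha$ contributes, with coefficient $1$. So the maximum of $\ell(\lambda)$ in $r_\alpha$ is exactly $R$. The transposed ribbon has $N-R+1$ rows, because the original has $\sum\alpha_i-(R-1)$ columns. Applying $\omega$, the maximum of $\lambda_1$ in $r_\alpha$ is $N-R+1$.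

If $R\ne R'$ and $s_{P_{R,N-R+1}}\ge_s s_{P_{R',N-R'+1}}$, then every $s_\lambda$ occurring on the right occurs on the left, so $R'\le R$ and $N-R'+1\le N-R+1$. This forces $R=R'$, a contradiction. The classes are pairwise incomparable.

**Step 3: what remains.** We show that Theorem 1 follows from the next statement.

**Theorem 2.** For every composition $\alpha$ of $N$ with $R$ parts, $r_\alpha\le_s s_{P_{R,N-R+1}}$.

Given Theorem 2, Step 1 yields $[E]\le_s[P_{R,N-R+1}]$ for every connected $E$ with $R$ rows, so every maximal class is some $[P_{R,N-R+1}]$. Conversely suppose $[E]\ge_s[P_{R,N-R+1}]$ with $E$ connected with $R'$ rows. Then $[P_{R',N-R'+1}]\ge_s[E]\ge_s[P_{R,N-R+1}]$. By Step 2, $R=R'$, so all three classes are equal. Hence each $[P_{R,N-R+1}]$ is maximal.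

## 4. Moving one cell between neighboring rows

The two-row computation suggests improving a ribbon by moving a cell from a longer row to a shorter neighbor. Encode a composition of $N$ with $R$ parts by its partial sums $0=A(0)<A(1)<\dots<A(R)=N$, and write $r[A]$ for its ribbon function. Moving a cell between rows $k$ and $k+1$ replaces $A(k)$ by $A(k)\pm1$. For $0<k<R$ and $1\le j\le\min(k,R-k)$ put
$$D_j(k)=A(k-j)+A(k+j)-2A(k).$$
The number $D_1(k)$ is the length of row $k+1$ minus the length of row $k$. The first thing to try is to raise $A(k)$ when $D_1(k)\ge2$ and to lower it when $D_1(k)\le-2$. We shall see that these moves are good. But they stop as soon as neighboring rows differ by at most one, and then the ribbon need not be the greatest: $(2,1,2)$ is such a ribbon, and $r_{212}\ne r_{221}$.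

So we must exchange neighboring rows of lengths $x$ and $x+1$. Here no rule that looks only at these two rows can work. From Section 1:

- replacing neighboring rows $(1,2)$ by $(2,1)$ in $(2,1,2)$ gives $(2,2,1)$, and the function gains $s_{32}$;
- replacing neighboring rows $(1,2)$ by $(2,1)$ in $(1,2,2)$ gives $(2,1,2)$, and the function loses $s_{32}$.

The direction is decided by the rest of the ribbon. To see how, write the change as a difference of products. Let $A^+$ arise from $A$ by replacing $A(k)$ by $A(k)+1$, and suppose $A(k+1)\ge A(k)+2$, so that $A^+$ is again a composition. Cut the ribbon at $k$. By (1), $r[A]$ is the product of the functions of the two pieces minus the ribbon function in which the partial sum $A(k)$ is deleted. The subtracted term is the same for $A$ and $A^+$. Put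
$$u=A(k),\quad m=k,\quad n=R-k,\quad a_j=A(k-j),\quad b_j=2u+1-A(k+j).$$
The left piece, reversed, has row lengths $A(k)-A(k-1),\dots,A(1)-A(0)$, so its function is $\rho(u,a_1,\dots,a_m)$ for $A$ and $\rho(u+1,a_1,\dots,a_m)$ for $A^+$. The right piece has row lengths $A(k+1)-A(k),\dots$, and since $2u+1-u=u+1$ and $2u+1-(u+1)=u$, its function is $\rho(u+1,b_1,\dots,b_n)$ for $A$ and $\rho(u,b_1,\dots,b_n)$ for $A^+$. Therefore
$$r[A^+]-r[A]=\rho(u+1,a_1,\dots,a_m)\,\rho(u,b_1,\dots,b_n)-\rho(u,a_1,\dots,a_m)\,\rho(u+1,b_1,\dots,b_n).\qquad(5)$$
The two products differ only by exchanging the heads $u$ and $u+1$ of two decreasing chains. Moreover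
$$a_j-b_j=D_j(k)-1,\qquad(6)$$
so comparing the two chains term by term means reading both arms of the ribbon outward from the cut. The plan is to prove that the first place where the arms differ decides, and that if they never differ, then the arm that ends first decides.

The smallest instance of (5) has $m=n=1$. With $p=u-a_1$ and $q=u-b_1$, and $a_1>b_1$, so that $p<q$, the difference is $h_{p+1}h_q-h_ph_{q+1}=s_{(q,p+1)}$. It is Schur-positive.

## 5. Temperley–Lieb immanants

To treat differences like (5) we use a positivity tool for products of two complementary minors. We cite two facts about it.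

Place points $L_1,\dots,L_n,R_n,\dots,R_1$ in this cyclic order on a circle. Let $\mathcal N_n$ be the set of noncrossing perfect matchings of these $2n$ points; the pairs of a matching are its strands. The point $L_i$ stands for row $i$ and $R_j$ for column $j$ of an $n\times n$ matrix. For $I,J\subseteq[n]$ with $|I|=|J|$, color $L_i$ white if $i\in I$ and black otherwise, and color $R_j$ black if $j\in J$ and white otherwise. The matching $\pi$ is compatible with $(I,J)$ if every strand joins a white and a black point. Conversely, let a coloring give each strand of $\pi$ one white and one black end. Then exactly $n$ points are white; reading off $I$ and $J$, the number of white points is $|I|+n-|J|$, so $|I|=|J|$. Hence the coloring comes from such a pair. Let $\Delta_{I,J}$ be the minor with rows $I$ and columns $J$, and let bars denote complements in $[n]$.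

**(TL1)** (Rhoades–Skandera, *Temperley–Lieb immanants*, Ann. Comb. 9 (2005).) There are functions $f_\pi$, $\pi\in\mathcal N_n$, on $n\times n$ matrices $X$ such that for all $I,J$ with $|I|=|J|$
$$\Delta_{I,J}(X)\,\Delta_{\bar I,\bar J}(X)=\sum_{\pi\text{ compatible with }(I,J)}f_\pi(X).\qquad(7)$$

**(TL2)** If $X=(h_{\mu_i-\nu_j})_{i,j=1}^n$ with $\mu,\nu$ weakly decreasing, then every $f_\pi(X)$ is Schur-nonnegative. (Haiman, J. AMS 6 (1993), together with Rhoades–Skandera, J. Algebra 304 (2006); both facts are stated in Lam–Postnikov–Pylyavskyy, *Schur positivity and Schur log-concavity*, Amer. J. Math. 129 (2007).)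

For $n=2$ there are two matchings, $\pi_1=\{L_1R_1,L_2R_2\}$ and $\pi_2=\{L_1L_2,R_1R_2\}$. With $I=J=\{1,2\}$ only $\pi_1$ is compatible, so $f_{\pi_1}=\det X$. With $I=\{1\}$, $J=\{2\}$ the colors in cyclic order $L_1,L_2,R_2,R_1$ are white, black, black, white, so only $\pi_2$ is compatible and $f_{\pi_2}=x_{12}x_{21}$. With $I=J=\{1\}$ both are compatible, and (7) reads $x_{11}x_{22}=\det X+x_{12}x_{21}$.

**Vanishing principle (V).** Let $X$ be as in (TL2). If $\pi$ is compatible with some $(K,M)$ for which $\Delta_{K,M}(X)\Delta_{\bar K,\bar M}(X)=0$, then $f_\pi(X)=0$. Indeed (7) for $(K,M)$ is a vanishing sum of Schur-nonnegative terms, so each term vanishes.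

In particular, suppose two adjacent rows of $X$ are equal and are not joined to each other in $\pi$. Then we may color both of them white, their partners black, and the other strands in any admissible way. The resulting $\Delta_{K,M}$ has two equal rows and vanishes, so $f_\pi(X)=0$. For two equal adjacent columns color both black and argue in the same way. So if $f_\pi(X)\neq0$, adjacent equal rows, and adjacent equal columns, must be joined to each other whenever each value occurs at most twice. We call such strands cups. They join neighboring points, so we may delete them and still have a noncrossing matching of the remaining points.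

## 6. Exchanging the heads of two chains

**Lemma 3.** Let $u>a_1>\dots>a_m$ and $u>b_1>\dots>b_n$ with $m,n\ge1$, and assume one of the following.

- (a) For some $i\le\min(m,n)$: $a_j=b_j$ for $1\le j<i$, and $a_i>b_i$.
- (b) $n\le m$ and $a_j=b_j$ for $1\le j\le n$.

Then
$$\rho(u+1,a_1,\dots,a_m)\,\rho(u,b_1,\dots,b_n)\ \ge_s\ \rho(u,a_1,\dots,a_m)\,\rho(u+1,b_1,\dots,b_n).$$

**Step 1: put both products into one matrix.** This makes both sides of the form (7). Let $X=(h_{\mu_i-\nu_j})$, where $\mu$ is the weakly decreasing arrangement of the $m+n$ numbers $u+1,u,a_1,\dots,a_{m-1},b_1,\dots,b_{n-1}$, and $\nu$ that of $a_1,\dots,a_m,b_1,\dots,b_n$. We call $\mu_i$ the value of row $i$ and $\nu_j$ the value of column $j$. Rows $L_1,L_2$ have values $u+1,u$. Every value occurs at most twice among the rows and at most twice among the columns.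

Let $I$ be the set of rows of $u,a_1,\dots,a_{m-1}$ and $J$ the set of columns of $a_1,\dots,a_m$. By (3), the right-hand product is $\Delta_{I,J}\Delta_{\bar I,\bar J}$. Call the coloring of $(I,J)$ the old coloring. In it $L_1$ is black, $L_2$ is white, the other rows of the $a$-chain are white, the other rows of the $b$-chain are black, the columns of the $a$-chain are black, and those of the $b$-chain are white. The left-hand product belongs to the pair $(I\triangle\{1,2\},J)$. Its coloring, the new one, differs from the old one by exchanging the colors of $L_1$ and $L_2$.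

**Step 2: isolate the terms that must vanish.** If $\pi$ is compatible with the old coloring and contains the strand $L_1L_2$, then it is also compatible with the new one. So every term $f_\pi(X)$ on the right also occurs on the left, except possibly those with $\pi$ compatible with the old coloring and not containing $L_1L_2$. By (TL1) and (TL2) it suffices to show:

> If $\pi$ is compatible with the old coloring and does not contain $L_1L_2$, then $f_\pi(X)=0$.

Suppose $\pi$ is such a matching and $f_\pi(X)\ne0$. By (V), equal rows are joined by cups, and so are equal columns.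

**Step 3: case (a).** The aim is to find a coloring compatible with $\pi$ for which a minor is zero because too many columns live in too few rows. Put $w_j=a_j=b_j$ for $j<i$ and $\xi=a_i>b_i$. We list everything of value at least $\xi$. Since $j<i\le\min(m,n)$ implies $j\le m-1$ and $j\le n-1$, each $w_j$ occurs twice among the rows and twice among the columns. So the rows of value $\ge\xi$ are $L_1,L_2$, the pairs $L_{2j+1},L_{2j+2}$ of value $w_j$ for $1\le j<i$, and, if $i<m$, the single row $L_{2i+1}$ of value $\xi$. It is single because $b_i<\xi$, while $b_{i-1}=a_{i-1}>\xi$ if $i>1$. The columns of value $\ge\xi$ are the pairs $R_{2j-1},R_{2j}$ of value $w_j$ for $1\le j<i$ and the single column $R_{2i-1}$ of value $\xi$. All the pairs are cups.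

Delete these cups. Then $R_{2i-1},L_1,L_2,L_{2i+1}$ are cyclically consecutive (omit $L_{2i+1}$ if $i=m$), and their old colors are black, black, white, white. We claim that no strand of $\pi$ joins two of these points.

- $L_1L_2$ is excluded by assumption.
- $L_1L_{2i+1}$ would cut off $L_2$ alone, and $L_2R_{2i-1}$ would cut off $L_1$ alone.
- $L_2L_{2i+1}$ joins two white points, and $L_1R_{2i-1}$ joins two black points.
- $L_{2i+1}R_{2i-1}$ would cut off $L_1$ and $L_2$, which would then be joined to each other.

Hence these points lie on different strands, and there is a coloring compatible with $\pi$, belonging to some pair $(K,M)$, in which $L_1$, $L_2$, $L_{2i+1}$ (if present) and $R_{2i-1}$ are all white. Consider $\Delta_{\bar K,\bar M}$. Its rows are the black $L$'s and its columns are the white $R$'s. Its columns of value $\ge\xi$ are $R_{2i-1}$ and one from each of the $i-1$ column cups: $i$ columns. Its rows of value $\ge\xi$ are one from each of the $i-1$ row cups: $i-1$ rows. Every other row of this minor has value $<\xi$, so its entries in those $i$ columns are $h$'s of negative index, hence zero. So $i$ columns are supported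 on $i-1$ rows, and $\Delta_{\bar K,\bar M}(X)=0$. By (V), $f_\pi(X)=0$, a contradiction.

**Step 4: case (b).** Here no matching of the forbidden kind survives at all, by counting colors. The row values $a_1=b_1,\dots,a_{n-1}=b_{n-1}$ and the column values $a_1=b_1,\dots,a_n=b_n$ form cups. The remaining points are, in cyclic order, $L_1$ (black), $L_2$ (white), the rows of $a_n,\dots,a_{m-1}$ (white), and the columns of $a_m,\dots,a_{n+1}$ (black). The black point $L_1$ is joined to a white point other than $L_2$, so to one of the rows of $a_n,\dots,a_{m-1}$. Strictly between $L_1$ and that point, on the side of $L_2$, lies a nonempty set of points, all of them white, which would have to be matched among themselves. This is impossible. (If $m=n$, only $L_1$ and $L_2$ remain, and they would be joined.) This proves Lemma 3. $\square$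

Here is case (b) for the move from $(2,1,2)$ to $(2,2,1)$. We have $A=(0,2,3,5)$, $k=2$, $u=3$, $(a_1,a_2)=(2,0)$, $b_1=7-5=2$. Rows have values $4,3,2$ and columns $2,2,0$:
$$X=\begin{pmatrix}h_2&h_2&h_4\\h_1&h_1&h_3\\1&1&h_2\end{pmatrix}.$$
A matching with $f_\pi(X)\neq0$ contains the cup $R_1R_2$, and the other points $L_1,L_2,L_3,R_3$ are matched as $\{L_1L_2,L_3R_3\}$ or $\{L_1R_3,L_2L_3\}$. The old colors are black, white, white, black, which allows only the first. The new colors are white, black, white, black, which allow both. So (5) equals the immanant of $\{L_1R_3,L_2L_3,R_1R_2\}$. Directly, $r_{22}h_1-r_{12}h_2=(s_{41}+2s_{32}+s_{311}+s_{221})-(s_{41}+s_{32}+s_{311}+s_{221})=s_{32}$, which agrees with the table in Section 1.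

## 7. When a partial sum may be raised or lowered

**Lemma 4.** Let $0<k<R$.

- Raise: if (a) the first $D_j(k)\ne1$ exists and is $\ge2$, or (b) all $D_j(k)=1$ and $R-k\le k$, then replacing $A(k)$ by $A(k)+1$ gives a composition $A^+$ with $r[A^+]\ge_s r[A]$.
- Lower: if (a) the first $D_j(k)\ne-1$ exists and is $\le-2$, or (b) all $D_j(k)=-1$ and $k\le R-k$, then replacing $A(k)$ by $A(k)-1$ gives a composition $A^-$ with $r[A^-]\ge_s r[A]$.

Here $j$ runs over $1\le j\le\min(k,R-k)$.

**Step 1: raising.** We check that (5) applies and that Lemma 3 covers it. In both cases $D_1(k)\ge1$, so $A(k+1)-A(k)=D_1(k)+A(k)-A(k-1)\ge2$. Hence $A^+$ is a composition and (5) holds. The $a_j$ decrease strictly from $a_1=A(k-1)<u$. The $b_j$ decrease strictly, and $b_1=2u+1-A(k+1)\le u-1$. So Lemma 3 may be used. By (6), $a_j=b_j$ iff $D_j(k)=1$, and $a_j>b_j$ iff $D_j(k)\ge2$. As $m=k$ and $n=R-k$, conditions (a) and (b) here are conditions (a) and (b) of Lemma 3, which says that (5) is Schur-nonnegative.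

**Step 2: lowering.** This follows by reversing the ribbon. The reversed composition has partial sums $\tilde A(k)=N-A(R-k)$ and the same ribbon function. Its differences satisfy
$$\tilde D_j(R-k)=2N-A(k+j)-A(k-j)-2\big(N-A(k)\big)=-D_j(k).$$
Lowering $A(k)$ means raising $\tilde A(R-k)$, and the condition $R-(R-k)\le R-k$ reads $k\le R-k$. So Step 1, applied to $\tilde A$ at $R-k$, gives the claim. $\square$

Note that the lemma makes no assumption on the composition; everything beyond the first place where the two arms differ is irrelevant. For instance, $(2,1,2,3)$ has $A=(0,2,3,5,8)$, so $D_1(2)=1$ and $D_2(2)=2$, and the lemma gives $r_{2123}\le_s r_{2213}$: here the outer rows decide about the inner ones.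

## 8. Pushing the partial sums into a strip of width one

We now prove Theorem 2. For $R=1$ there is nothing to prove. Let $R\ge2$, $T=N+1$ and $s=T/R$; since $N\ge R$, $s>1$. By (4), the target has $A(k)=\lfloor sk\rfloor$ for $0<k<R$.

**Step 1: reach $A(k)\le sk$ for all $0<k<R$.** We lower the partial sum that sticks out most. Let $f(k)=A(k)-sk$, so $f(0)=0$ and $f(R)=N-T=-1$. Suppose $M=\max_{0<k<R}f(k)>0$, and let $k$ be the least index with $f(k)=M$. The linear terms cancel, so $D_j(k)=f(k-j)+f(k+j)-2M$. Recall that $D_j(k)$ is an integer.

- If $0<k-j$ and $k+j<R$, then $f(k-j)<M$ because $k$ is least, and $f(k+j)\le M$. So $D_j(k)<0$, that is, $D_j(k)\le-1$.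
- If $j=k<R-k$, then $f(k-j)=0$ and $f(k+j)\le M$. So $D_j(k)\le-M<0$, and $D_j(k)\le-1$.
- If $j=R-k<k$, then $f(k+j)=-1$ and $f(k-j)<M$. So $D_j(k)<-1-M<-1$, and $D_j(k)\le-2$.
- If $j=k=R-k$, then $D_j(k)=0-1-2M<-1$, and $D_j(k)\le-2$.

So all $D_j(k)\le-1$. If some $D_j(k)\le-2$, then the first one different from $-1$ is $\le-2$, and (a) of Lemma 4 permits lowering. Otherwise all $D_j(k)=-1$. Then the last index $j=\min(k,R-k)$ cannot be of the third or fourth kind, so it is of the second kind, $k<R-k$, and (b) permits lowering. In either case lower $A(k)$; the ribbon function does not decrease in the order $\le_s$. Since $A(k)>sk$ means $A(k)\ge\lfloor sk\rfloor+1$, the nonnegative integer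
$$\sum_{0<k<R}\max\big(0,A(k)-\lfloor sk\rfloor\big)$$
drops by $1$. After finitely many such moves $A(k)\le sk$ for all $0<k<R$.

**Step 2: reach $A(k)\ge sk-1$ as well.** Apply Step 1 to the reversed composition $\tilde A$. Since $\tilde A(R-k)=N-A(k)$ and $s(R-k)=N+1-sk$,
$$\tilde A(R-k)>s(R-k)\iff A(k)<sk-1 .$$
So each move raises by $1$ some $A(k)$ with $A(k)<sk-1$; afterwards $A(k)<sk$, and the inequalities from Step 1 are preserved. At the end
$$sk-1\le A(k)\le sk\qquad(0<k<R).\qquad(8)$$

For $N=5$, $R=3$ we have $s=2$. From $(3,1,1)$, with $A(1)=3>2$ and $D_1(1)=0+4-6=-2$, one lowering leads to $(2,2,1)$. From $(1,1,3)$, with $A(2)=2<3$ and $D_1(2)=1+5-4=2$, one raising leads to $(1,2,2)$. The remaining four ribbons of Section 1 all satisfy (8), so (8) alone does not finish the proof.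

## 9. Signs at the lattice points of the diagonal

Let $g=\gcd(R,T)$, $R=gR'$, $T=gT'$, so that $sk$ is an integer iff $R'\mid k$. If $R'\nmid k$, then (8) forces $A(k)=\lfloor sk\rfloor$. If $k=iR'$ with $0<i<g$, then $sk=iT'$ and either $A(k)=iT'$, in which case we write $\varepsilon_i=+1$, or $A(k)=iT'-1$, in which case we write $\varepsilon_i=-1$. So $A$ is described by a vector $\varepsilon\in\{\pm1\}^{g-1}$. In the example $N=5$, $R=3$, we have $g=3$, and the vectors $(+,+)$, $(-,-)$, $(+,-)$, $(-,+)$ are the compositions $(2,2,1)$, $(1,2,2)$, $(2,1,2)$, $(1,3,1)$.

By (4), $\varepsilon\equiv+1$ is $P_{R,N-R+1}$. The vector $\varepsilon\equiv-1$ means $A(k)=\lceil sk\rceil-1$ for $0<k<R$, and this is the reversal of $P_{R,N-R+1}$, because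
$$N-\big(\lceil s(R-k)\rceil-1\big)=T-\lceil T-sk\rceil=\lfloor sk\rfloor .$$
Both have the same ribbon function. If $g=1$ we are done. Otherwise it remains to reach a constant vector by moves that do not decrease the ribbon function.

**Lemma 5.** Set $\varepsilon_0=\varepsilon_g=0$ and $\sigma_l=\varepsilon_{i-l}+\varepsilon_{i+l}$ for $1\le l\le\min(i,g-i)$, where $0<i<g$. If the first nonzero $\sigma_l$ has sign $\tau$, then setting $\varepsilon_i:=\tau$ does not decrease the ribbon function. If all $\sigma_l=0$, then either sign $\tau$ may be chosen.

We compute the numbers $D_j(k)$ for $k=iR'$ and compare with Lemma 4. Only a real change of $\varepsilon_i$ needs proof. Write $[\varepsilon=-]$ for $1$ if $\varepsilon=-1$ and $0$ otherwise, and recall $A(0)=0$ and $A(R)=T-1$. The range $j\le\min(k,R-k)=R'\min(i,g-i)$ contains $j=lR'$ exactly for the $l$ of the lemma. If all $\sigma_l=0$, then $i=g-i$; otherwise the last $\sigma_l$ would be a single $\pm1$ added to $0$.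

**Step 1: raising, $\varepsilon_i=-1$ and $\tau=+$.** Here $A(k)=sk-1$. If $R'\nmid j$, then $k\pm j$ are interior and not multiples of $R'$, so
$$D_j(k)=\lfloor sk-sj\rfloor+\lfloor sk+sj\rfloor-2sk+2=\lfloor-sj\rfloor+\lfloor sj\rfloor+2=1.$$
For $j=lR'$:

- if both $i-l$ and $i+l$ are interior, $D_j(k)=2-[\varepsilon_{i-l}=-]-[\varepsilon_{i+l}=-]=1+\sigma_l/2$;
- if only the left end is reached ($l=i<g-i$), $D_j(k)=2-[\varepsilon_{2i}=-]$;
- if only the right end is reached ($l=g-i<i$), $D_j(k)=1-[\varepsilon_{2i-g}=-]$;
- if both ends are reached, $D_j(k)=1$.

Suppose first that the first nonzero $\sigma_l$ is $+2$ at an interior pair, or is $\varepsilon_{2i}=+1$ at the left end. Then all earlier $D_j(k)$ are $1$ and this one is $2$, so (a) of Lemma 4 holds. Next suppose it is $\varepsilon_{2i-g}=+1$ at the right end. Then this is the last $j$, all $D_j(k)=1$, and $R-k<k$, so (b) holds. Finally, if all $\sigma_l=0$, then $i=g-i$, all $D_j(k)=1$, and $R-k=k$, so (b) holds again.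

**Step 2: lowering, $\varepsilon_i=+1$ and $\tau=-$.** Here $A(k)=sk$, so all values are smaller by $2$ than in Step 1. That is, $D_j(k)=-1$ if $R'\nmid j$; $-1+\sigma_l/2$ for interior pairs; $-[\varepsilon_{2i}=-]$ if only the left end is reached; $-1-[\varepsilon_{2i-g}=-]$ if only the right end is reached; and $-1$ if both ends are reached. If the first nonzero $\sigma_l$ is $-2$ at an interior pair, or is $\varepsilon_{2i-g}=-1$ at the right end, then the first $D_j(k)\ne-1$ is $-2$, and (a) holds. If it is $\varepsilon_{2i}=-1$ at the left end, then all $D_j(k)=-1$ and $k<R-k$, so (b) holds. If all $\sigma_l=0$, then $i=g-i$, all $D_j(k)=-1$, and $k=R-k$, so (b) holds. $\square$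

**Step 3: lengthen the initial constant run.** This finishes the proof. Suppose $\varepsilon_1=\dots=\varepsilon_p=\sigma$ and $\varepsilon_{p+1}=-\sigma$ with $1\le p<g-1$. We show that the length of the initial constant run can be increased. Look at $i=p+1$.

If the first nonzero $\sigma_l$ has sign $\sigma$, or all $\sigma_l$ are $0$, then by Lemma 5 we may set $\varepsilon_{p+1}:=\sigma$, and the run gets longer.

Otherwise the first nonzero $\sigma_l$ has sign $-\sigma$. For $l\le p$ in the range, $\sigma_l=\sigma+\varepsilon_{p+1+l}$ is one of $0$, $2\sigma$, $\sigma$ (the last if $p+1+l=g$), so it never has sign $-\sigma$. Hence the first nonzero one occurs at $l=p+1$, the only other index that can lie in the range. So $p+1$ is in the range, $\sigma_l=0$ for all $1\le l\le p$, and $\sigma_{p+1}=\varepsilon_0+\varepsilon_{2p+2}=\varepsilon_{2p+2}$ has sign $-\sigma$. It follows that $2p+2<g$ and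
$$\varepsilon_{p+1}=\varepsilon_{p+2}=\dots=\varepsilon_{2p+2}=-\sigma .$$
Now flip the short initial run instead: set $\varepsilon_i:=-\sigma$ for $i=p,p-1,\dots,1$, in this order. When $\varepsilon_i$ is treated, $\varepsilon_1=\dots=\varepsilon_i=\sigma$ and $\varepsilon_{i+1}=\dots=\varepsilon_{2p+2}=-\sigma$. Since $2i<g$, the range is $1\le l\le i$. For $l<i$ we have $\sigma_l=\sigma-\sigma=0$, and $\sigma_i=\varepsilon_0+\varepsilon_{2i}=-\sigma$. So Lemma 5 permits the change. Afterwards the initial run has length at least $2p+2>p$.

Each round increases the length of the initial run, which is at most $g-1$. After finitely many rounds $\varepsilon$ is constant, and no move has decreased the ribbon function. So $r_\alpha\le_s s_{P_{R,N-R+1}}$. This proves Theorem 2, and with Section 3 also Theorem 1. $\blacksquare$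

The second alternative does occur. For $N=9$, $R=5$ we have $s=2$, $g=5$. The composition $(2,1,2,2,2)$ has $A=(0,2,3,5,7,9)$ and $\varepsilon=(+,-,-,-)$. At $i=2$ we find $\sigma_1=0$ and $\sigma_2=\varepsilon_4=-1$, so we flip $\varepsilon_1$ instead and reach $(1,2,2,2,2)$, the reversal of $P_{5,5}$.

## 10. Columns, and the shapes in the maximal classes

**Corollary 6.** A connected skew shape $E$ with $N$ cells, $R$ nonempty rows and $C$ nonempty columns satisfies both $s_E\le_s s_{P_{R,N-R+1}}$ and $s_E\le_s s_{P_{N-C+1,C}}$.

The first bound is Theorem 1. For the second, transposition of a grid as a matrix exchanges its bottom left and top right corners, so it maps $L$ to $L$, and it maps top left corners of cells to top left corners. Hence $P_{R,S}^t=P_{S,R}$. Apply Theorem 1 to $E^t$, which has $C$ rows, and then apply $\omega$. $\square$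

**Theorem 7.** If $E$ is a connected skew shape with $s_E=s_{P_{R,N-R+1}}$, then, up to translation, $E$ is $P_{R,N-R+1}$ or its $180^\circ$ rotation.

The proof uses a theorem of Billera–Thomas–van Willigenburg (Adv. Math. 204 (2006)). For compositions $\alpha=(\alpha_1,\dots,\alpha_p)$ and $\beta$ put
$$\alpha\circ\beta=\beta^{\odot\alpha_1}\cdot\beta^{\odot\alpha_2}\cdots\beta^{\odot\alpha_p},$$
where $\beta^{\odot q}$ is the near-concatenation of $q$ copies of $\beta$. For example $(1,2)\circ(1,2)=(1,2)\cdot(1,3,2)=(1,2,1,3,2)$. A composition of $q$ is a string of $q$ ones joined by symbols $\cdot$ and $\odot$, and $\alpha\circ\beta$ replaces each one in $\alpha$ by $\beta$. This makes it clear that $\circ$ is associative, that $(1)$ is its identity, and that $(\alpha\circ\beta)^*=\alpha^*\circ\beta^*$. The theorem says that $r_\gamma=r_\delta$ iff there are factorizations $\delta=\beta_1\circ\dots\circ\beta_q$ and $\gamma=\gamma_1\circ\dots\circ\gamma_q$ with $\gamma_i\in\{\beta_i,\beta_i^*\}$ for each $i$.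

**Step 1: $E$ is a ribbon with $R$ rows.** For any skew shape the maximum of $\lambda_1$ over the $s_\lambda$ that occur is the number of nonempty columns. It is at most that, since the $1$'s of a filling lie in distinct columns. It is attained by filling each column with $1,2,3,\dots$ from the top. In this filling rows increase weakly, because columns further right start at the same height or higher. The reading word is a lattice word, because each $i+1$ has an $i$ directly above it, read earlier. Applying $\omega$, the maximum of $\ell(\lambda)$ is the number of nonempty rows. By Step 2 of Section 3, $E$ has $R$ rows and $N-R+1$ columns. In the notation of Section 3, row $i+1$ adds $\mu_i-\mu_{i+1}=\alpha_{i+1}-o_i$ new columns to the rows above it, where $o_i=\lambda_{i+1}-\mu_i\ge1$ is the number of columns shared by rows $i$ and $i+1$. So $E$ has $N-\sum_{i<R}o_i$ columns, which equals $N-R+1$ only if all $o_i=1$. So $E$ is a ribbon. Let $\gamma$ be its composition of row lengths, read from the bottom. Write $P$ for the composition given by (4), let $S=N-R+1$ and $T=N+1$. We must show $\gamma\in\{P,P^*\}$.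

**Step 2: we may assume $R\ge2$ and $s=T/R\ge2$.** This makes the parts of $P$ large enough for the next steps. If $R=1$ or $S=1$, there is only one ribbon with $R$ rows and $S$ columns, and the claim is trivial. If $s<2$, then $T-R<T/2$, so $T/S=T/(T-R)>2$. Pass to $E^t$ and $P_{R,S}^t=P_{S,R}$, and transpose the conclusion back.

We record the parts of $P$. The parts before the last are $\lfloor sk\rfloor-\lfloor s(k-1)\rfloor\in\{\lfloor s\rfloor,\lceil s\rceil\}$, the first is $\lfloor s\rfloor$, and the last is $N-\lfloor T-s\rfloor=\lceil s\rceil-1$. So all parts are at most $\lceil s\rceil$, and they lie in a set of two consecutive integers: $\{\lfloor s\rfloor,\lceil s\rceil\}$ if $s$ is not an integer, $\{s-1,s\}$ if it is.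

Take factorizations of $P$ and $\gamma$ as in the theorem and delete the factors $(1)$. Not all factors disappear, since $P\ne(1)$ by $R\ge2$. Write $P=\varsigma\circ\beta_q$ with $\varsigma=\beta_1\circ\dots\circ\beta_{q-1}$, and $\varsigma=(1)$ if $q=1$.

**Step 3: a remark on compositions of ones.** If $\varphi\circ\psi$ is all ones, then so are $\varphi$ and $\psi$. Indeed, a part $\ge2$ of $\varphi$ makes two copies of $\psi$ merge and creates a part $\ge2$. So $\varphi$ is all ones, and then the parts of $\psi$ occur in $\varphi\circ\psi$. By iteration, every factor in a factorization of a composition of ones is all ones, hence a palindrome.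

**Step 4: $P$ not constant.** We show that only the last factor can fail to be a palindrome. If $\beta_q=(b)$ with $b\ge2$, all parts of $P$ would be divisible by $b$; lying in a set of two consecutive integers they would be equal, a contradiction. So $\beta_q$ has at least two parts, and its first and last parts are those of $P$, namely $\lfloor s\rfloor$ and $\lceil s\rceil-1$. If some part of $\varsigma$ were $\ge2$, two copies of $\beta_q$ would be near-concatenated, and $P$ would have a part $\lfloor s\rfloor+\lceil s\rceil-1$. This exceeds $\lceil s\rceil$ because $\lfloor s\rfloor\ge2$, a contradiction. So $\varsigma$ is all ones, and by Step 3 the factors $\beta_1,\dots,\beta_{q-1}$ are palindromes. Hence $\gamma=\varsigma\circ\beta_q=P$ or $\gamma=\varsigma\circ\beta_q^*=\varsigma^*\circ\beta_q^*=P^*$.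

**Step 5: $P=(a^R)$ constant.** We show by induction on the number of factors that every factor in every factorization of a constant composition $(a^R)$ is a palindrome; then $\gamma=P$. With one factor this is clear. Otherwise write $(a^R)=\varphi\circ\psi$ with $\psi$ the last factor. If $\psi=(b)$, then $\varphi=((a/b)^R)$ is constant and the induction hypothesis applies to it. If $\psi$ has at least two parts, its first and last parts are $a$, so a part $\ge2$ of $\varphi$ would produce a part $2a\ne a$. So $\varphi$ is all ones, its factors are all ones by Step 3, and $\psi$ is constant since its parts occur in $(a^R)$. $\square$
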